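# Equal $F$-matrices, different clusters

## 1. Seeds, mutation and clusters

Throughout, $n\ge 1$, and $[a]_+=\max(a,0)$ for a number $a$. For integer vectors, $[\cdot]_+$, $\max$, $\min$ and $\le$ are taken componentwise, and $e_i$ is the $i$-th unit vector.

**Definition (semifield).** A semifield $\mathbb P$ is an abelian group, written multiplicatively, with a second operation $\oplus$ that is commutative, associative, and over which multiplication distributes. The group ring $\mathbb{ZP}$ is a domain; $\mathbb{QP}$ is its field of fractions.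

Two examples. The trivial semifield is $\{1\}$ with $1\oplus 1=1$. The tropical semifield $\mathrm{Trop}(y_1,\dots,y_n)$ is the group of Laurent monomials $\mathbf y^{\mathbf a}=y_1^{a_1}\cdots y_n^{a_n}$ with $\mathbf y^{\mathbf a}\oplus\mathbf y^{\mathbf b}=\mathbf y^{\min(\mathbf a,\mathbf b)}$. For instance $y_1^2y_2^{-1}\oplus 1=y_2^{-1}$.

**Definition (skew-symmetrizable matrix).** An integer $n\times n$ matrix $B=(b_{ij})$ is skew-symmetrizable if there are positive numbers $\delta_i$ (after scaling, integers) with $\delta_ib_{ij}=-\delta_jb_{ji}$ for all $i,j$.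

For example $\begin{pmatrix}0&2\\-1&0\end{pmatrix}$, with $\delta=(1,2)$. If $B$ is skew-symmetric we draw it as a quiver with $[b_{ij}]_+$ arrows $i\to j$.

**Definition (seed and mutation).** Let $\mathcal F$ be a field of rational functions in $n$ variables over $\mathbb{QP}$. A seed is a triple $(\mathbf x,\mathbf y,B)$ where $\mathbf x=(x_1,\dots,x_n)$ is a free generating set of $\mathcal F$, $\mathbf y=(y_1,\dots,y_n)\in\mathbb P^n$, and $B$ is an $n\times n$ skew-symmetrizable integer matrix. The mutation $\mu_k$ sends it to $(\mathbf x',\mathbf y',B')$, where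
$$b'_{ij}=-b_{ij}\ \text{ if } i=k\text{ or }j=k,\qquad b'_{ij}=b_{ij}+[b_{ik}]_+b_{kj}+b_{ik}[-b_{kj}]_+\ \text{ otherwise},\tag{1}$$
$$y'_k=y_k^{-1},\qquad y'_j=y_j\,y_k^{[b_{kj}]_+}(y_k\oplus1)^{-b_{kj}}\quad(j\ne k),\tag{2}$$
$$x'_j=x_j\quad(j\neq k),\qquad x'_k=\frac{y_k\prod_jx_j^{[b_{jk}]_+}+\prod_jx_j^{[-b_{jk}]_+}}{(y_k\oplus1)\,x_k}.\tag{3}$$

Rule (1) is easiest to remember through paths. If $b_{ik}$ and $b_{kj}$ are both positive, $b_{ij}$ grows by $b_{ik}b_{kj}$; if both are negative, $b_{ij}$ drops by $b_{ik}b_{kj}$; otherwise nothing happens. For a quiver: every path $i\to k\to j$ contributes an arrow $i\to j$, opposite arrows cancel, and then the arrows at $k$ are reversed. Example: mutating $1\to2\to3$ at $2$ gives the oriented cycle $1\to3\to2\to1$.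

**Definition (cluster pattern).** Let $\mathbb T_n$ be the $n$-regular tree with edges labeled $1,\dots,n$ so that the $n$ edges at each vertex have distinct labels; $t\overset{k}{-}t'$ is an edge labeled $k$. A cluster pattern assigns to each $t\in\mathbb T_n$ a seed $\Sigma_t=(\mathbf x_t,\mathbf y_t,B_t)$ such that $\Sigma_{t'}=\mu_k(\Sigma_t)$ whenever $t\overset{k}{-}t'$. We call $\mathbf x_t=(x_{1;t},\dots,x_{n;t})$ the cluster at $t$ and its entries cluster variables. The cluster algebra $\mathcal A$ is the $\mathbb{ZP}$-subalgebra of $\mathcal F$ generated by all $x_{i;t}$. We fix an initial vertex $t_0$ with $B_{t_0}=B$ and $\mathbf x_{t_0}=(x_1,\dots,x_n)$.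

For $n=1$ the tree is a single edge, $B=(0)$, and $\mathcal A$ is generated by $x_1$ and $x_1'=\dfrac{y_1+1}{(y_1\oplus1)x_1}$. For $n=2$ the tree is an infinite line with edges labeled alternately $1,2$.

**Definition (non-labeled cluster).** $\mathbf x_t$ and $\mathbf x_s$ are the same non-labeled cluster if $\{x_{1;t},\dots,x_{n;t}\}=\{x_{1;s},\dots,x_{n;s}\}$ as sets.

So $(x_1,x_2)$ and $(x_2,x_1)$ differ as tuples but are the same non-labeled cluster. Section 4 shows that both really occur in one pattern.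

## 2. $F$-polynomials and $F$-matrices

**Definition (principal coefficients).** Given $B$ and $t_0$, take the pattern with $\mathbb P=\mathrm{Trop}(y_1,\dots,y_n)$, initial matrix $B$, and $\mathbf y_{t_0}=(y_1,\dots,y_n)$. Write $y_{k;t}=\mathbf y^{\mathbf c_{k;t}}$ in this pattern; $\mathbf c_{k;t}\in\mathbb Z^n$ is the $\mathbf c$-vector, and $\mathbf c_{k;t_0}=e_k$.

**Definition ($F$-polynomial, $f$-vector, $F$-matrix).** In the principal pattern each $x_{j;t}$ is an expression in $x_1,\dots,x_n,y_1,\dots,y_n$, and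
$$F^{B;t_0}_{j;t}(\mathbf y)=x_{j;t}\big|_{x_1=\cdots=x_n=1}.$$
This is a polynomial in $\mathbf y$, by the Laurent phenomenon. Let $f_{ij;t}$ be the maximal degree of $y_i$ in $F_{j;t}^{B;t_0}$. The $f$-vector is $\mathbf f_{j;t}=(f_{1j;t},\dots,f_{nj;t})^T$ and the $F$-matrix is $F_t^{B;t_0}=(\mathbf f_{1;t},\dots,\mathbf f_{n;t})$.

Example: let $n=2$, $b_{12}=1=-b_{21}$, and mutate the initial seed at $1$. Then $y_1\oplus1=1$, so $x_1'=(y_1+x_2)/x_1$, its $F$-polynomial is $1+y_1$, its $f$-vector is $e_1$, and the $F$-matrix is $\begin{pmatrix}1&0\\0&0\end{pmatrix}$. At $t_0$ every $F$-polynomial is $1$, so $F_{t_0}$ is the zero matrix.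

$F$-matrices depend only on $B$ and $t_0$: even if $\mathcal A$ has other coefficients, its $F$-matrices are those of the principal pattern.

## 3. Does the $F$-matrix determine the non-labeled cluster?

An $F$-matrix keeps only $n^2$ degrees from a whole cluster. Is that enough to recover the cluster as a set? The following appears in Yasuaki Gyoda, "Relation between $f$-vectors and $d$-vectors in cluster algebras of finite type or rank 2", arXiv:1904.00779 (2019).

**Uniqueness Conjecture.** For every cluster algebra (every skew-symmetrizable $B$, every choice of coefficients, every initial vertex $t_0$) and all $t,s\in\mathbb T_n$: if $F_t^{B;t_0}=F_s^{B;t_0}$, then $\mathbf x_t$ and $\mathbf x_s$ are the same non-labeled cluster.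

We shall see that it is **false**. It already fails for a skew-symmetric matrix of rank $7$ (a quiver with ten simple arrows) and for a skew-symmetrizable matrix of rank $5$, for every choice of coefficients. It is true when $B$ is skew-symmetric with acyclic quiver, and we prove this first, because the proof shows where to look for a failure. Nothing here decides non-acyclic initial matrices of rank $3$ or $4$.

## 4. A recursion for degrees, and the cases of rank one and type $A_2$

We want to compute $f$-vectors without computing $F$-polynomials.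

**The $\mathbf c$-vectors.** In $\mathrm{Trop}(\mathbf y)$ we have $\mathbf y^{\mathbf c_k}\oplus1=\mathbf y^{\min(\mathbf c_k,0)}$, so (2) reads
$$\mathbf c_k'=-\mathbf c_k,\qquad \mathbf c_j'=\mathbf c_j+[b_{kj}]_+\mathbf c_k-b_{kj}\min(\mathbf c_k,0)\quad(j\ne k).\tag{4}$$
When $\mathbf c_k\ge0$ the last term vanishes: $\mathbf c_j'=\mathbf c_j+[b_{kj}]_+\mathbf c_k$.

**The $f$-vectors.** Iterating (3) produces quotients of polynomials with nonnegative coefficients, so no denominator vanishes at $x_1=\dots=x_n=1$ and we may substitute in (3). Since $\mathbf c_k-\min(\mathbf c_k,0)=[\mathbf c_k]_+$ and $-\min(\mathbf c_k,0)=[-\mathbf c_k]_+$,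
$$F_k'F_k=\mathbf y^{[\mathbf c_k]_+}\prod_jF_j^{[b_{jk}]_+}+\mathbf y^{[-\mathbf c_k]_+}\prod_jF_j^{[-b_{jk}]_+}.\tag{5}$$
By induction each $F_j$ is a quotient of nonzero polynomials with nonnegative coefficients. The degree $\deg_{y_i}(G/H)=\deg_{y_i}G-\deg_{y_i}H$ is additive on products. For a sum of two such quotients,
$$\frac{G_1}{H_1}+\frac{G_2}{H_2}=\frac{G_1H_2+G_2H_1}{H_1H_2},$$
and leading coefficients in $y_i$ in the numerator cannot cancel, because all coefficients are nonnegative. So the degree of the sum is the maximum of the two degrees. Taking degrees in (5),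
$$\mathbf f_k'=-\mathbf f_k+\max\Bigl([\mathbf c_k]_++\sum_j[b_{jk}]_+\mathbf f_j,\ [-\mathbf c_k]_++\sum_j[-b_{jk}]_+\mathbf f_j\Bigr),\qquad \mathbf f_{j;t_0}=0.\tag{6}$$
Note that (4) uses row $k$ of $B$ and (6) uses column $k$.

**Rank one.** The two $F$-matrices are $(0)$ and $(1)$, so the statement holds.

**Type $A_2$.** Let $b_{12}=1=-b_{21}$, and follow $t_0\overset1-s_1\overset2-s_2\overset1-s_3\overset2-s_4\overset1-s_5$ with principal coefficients. Rules (4) and (6) give
$$\begin{array}{c|c|c|c|c|c}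
 & b_{12} & \mathbf c_1 & \mathbf c_2 & \mathbf f_1 & \mathbf f_2\\ \hline
t_0 & 1 & e_1 & e_2 & 0 & 0\\
s_1 & -1 & -e_1 & e_1+e_2 & e_1 & 0\\
s_2 & 1 & e_2 & -e_1-e_2 & e_1 & e_1+e_2\\
s_3 & -1 & -e_2 & -e_1 & e_2 & e_1+e_2\\
s_4 & 1 & -e_2 & e_1 & e_2 & 0\\
s_5 & -1 & e_2 & e_1 & 0 & 0
\end{array}$$
For instance $\mathbf f_{1;s_3}=-e_1+\max(e_2,\,e_1+e_2)=e_2$. The variables come from (3):
$$x_{1;s_1}=\frac{y_1+x_2}{x_1},\quad x_{2;s_2}=\frac{y_1y_2x_1+y_1+x_2}{x_1x_2},\quad x_{1;s_3}=\frac{y_2+x_{2;s_2}}{x_{1;s_1}}=\frac{1+y_2x_1}{x_2},$$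
because $y_2x_1x_2+y_1y_2x_1+y_1+x_2=(x_2+y_1)(1+y_2x_1)$. Next,
$$x_{2;s_4}=\frac{1+y_1x_{1;s_3}}{x_{2;s_2}}=x_1,\qquad x_{1;s_5}=\frac{1+y_2x_{2;s_4}}{x_{1;s_4}}=x_2 .$$
So $s_5$ carries the initial seed with labels $1,2$ exchanged. The next five steps $2,1,2,1,2$ therefore repeat the table with the two columns of $F$ exchanged, and after ten steps the initial seed returns. The ten $F$-matrices in one period have columns
$$(0,0),(e_1,0),(e_1,e_{12}),(e_2,e_{12}),(e_2,0),(0,0),(0,e_1),(e_{12},e_1),(e_{12},e_2),(0,e_2),\qquad e_{12}=e_1+e_2 .$$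
The only repetition is $F_{t_0}=F_{s_5}=0$, and there the clusters are $(x_1,x_2)$ and $(x_2,x_1)$. Two lessons: the word "non-labeled" is needed, and five mutations in a pair of labels with $b_{12}=\pm1$ exchange the two labels. The second fact will be a tool later.

## 5. Acyclic quivers: $f$-vectors are dimension vectors of rigid modules

A natural way to prove uniqueness is to show that a nonzero $f$-vector determines its cluster variable, by realizing it as the dimension vector of a module with no self-extensions. For acyclic quivers this works.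

**Theorem 1.** If $B=B_{t_0}$ is skew-symmetric and its quiver is acyclic, then for every choice of coefficients $F_t^{B;t_0}=F_s^{B;t_0}$ implies that $\mathbf x_t,\mathbf x_s$ are the same non-labeled cluster.

### Facts recalled

Let $Q$ be the acyclic quiver of $B$, with the orientation convention of Derksen–Weyman–Zelevinsky, *Quivers with potentials II*. (That convention may reverse all arrows, which keeps $Q$ acyclic.) All representations are finite-dimensional over $\mathbb C$. For modules $M,N$ over an acyclic quiver,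
$$\dim\mathrm{Hom}(M,N)-\dim\mathrm{Ext}^1(M,N)=\langle\underline{\dim}M,\underline{\dim}N\rangle,\qquad \langle \mathbf m,\mathbf n\rangle=\sum_km_kn_k-\sum_{k\to l}m_kn_l.\tag{7}$$
For one arrow $k\to l$ and the simples $S_k,S_l$ this gives $\dim\mathrm{Ext}^1(S_k,S_l)=1$.

A **decorated representation** $\mathcal M=(M,V)$ is a module $M$ together with a vector space $V_k$ for each vertex $k$. The **negative simple** $S_k^-$ has $M=0$ and $V=\mathbb C$ at $k$ only. An indecomposable decorated representation is either an indecomposable module $M\ne0$ (with $V=0$) or a negative simple.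

The potential $W=0$ on $Q$ is nondegenerate (*Quivers with potentials I*: rigid quivers with potential are nondegenerate). We use the following from *Quivers with potentials II*. To each $(j,t)$ is attached an indecomposable decorated representation $\mathcal M_{j;t}$ of $Q$, obtained by starting from the negative simple at $j$ for the quiver with potential at $t$ and mutating back to $t_0$. Its underlying module is $M_{j;t}$.

1. (Theorem 5.1.) $F_{j;t}=\sum_e\chi(\mathrm{Gr}_e(M_{j;t}))\,\mathbf y^e$, where $\mathrm{Gr}_e$ is the variety of subrepresentations of dimension vector $e$. The $\mathbf g$-vector $\mathbf g_{j;t}$ is $\mathbf g_{\mathcal M_{j;t}}$, with $g_k=\dim\ker\gamma_k-\dim M_k+\dim V_k$. Here $\gamma_k$ is a map from $\bigoplus_{k\to l}M_l$ to $\bigoplus_{l\to k}M_l$ built from second derivatives of $W$.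
2. (Theorem 7.1.) Put $E^{\rm inj}(\mathcal M,\mathcal N)=\dim\mathrm{Hom}(M,N)+\underline{\dim}M\cdot\mathbf g_{\mathcal N}$, and let $E(\mathcal M)$ be the sum of $E^{\rm inj}$ over ordered pairs of summands. Then $E$ is invariant under mutation.

Example: one vertex, no arrows. $S_1^-$ has $F=1$, $g=1$ and gives $x_1$. The simple module $S_1$ has $F=1+y_1$, $g=-1$ and gives $x_1'=x_1^{-1}(1+y_1)$.

Finally, Fomin–Zelevinsky, *Cluster algebras IV*, Cor. 6.3: for any coefficients, with initial coefficients $\mathbf y$ and $\hat y_k=y_k\prod_jx_j^{b_{jk}}$,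
$$x_{j;t}=\mathbf x^{\mathbf g_{j;t}}\,\frac{F_{j;t}(\hat{\mathbf y})}{F_{j;t}|_{\mathbb P}(\mathbf y)} .\tag{8}$$
So the pair $(\mathbf g_{j;t},F_{j;t})$ determines the cluster variable.

### Two lemmas on rigid modules

**Lemma 1.** Let $Q$ be acyclic, $\underline{\dim}M=\underline{\dim}N=\mathbf d$, $\mathrm{Ext}^1(M,M)=0=\mathrm{Ext}^1(N,N)$. Then $M\cong N$.

*Proof.* The group $GL(\mathbf d)=\prod_kGL_{d_k}$ acts on the affine space $\mathrm{rep}(Q,\mathbf d)=\bigoplus_{k\to l}\mathrm{Hom}(\mathbb C^{d_k},\mathbb C^{d_l})$, with isomorphism classes as orbits. The stabilizer of $M$ is $\mathrm{Aut}(M)$, which is open in $\mathrm{End}(M)$. So by (7) the codimension of the orbit of $M$ is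
$$\sum_{k\to l}d_kd_l-\sum_kd_k^2+\dim\mathrm{End}(M)=\dim\mathrm{End}(M)-\langle\mathbf d,\mathbf d\rangle=\dim\mathrm{Ext}^1(M,M)=0 .$$
An orbit is open in its closure. The closure here has full dimension in an irreducible variety, so it is everything, and the orbit of $M$ is open. The same holds for $N$. Two nonempty open sets in an irreducible variety meet, so the orbits coincide. $\square$

**Lemma 2** (Bongartz; Happel–Ringel)**.** Let $T_1,\dots,T_r$ be pairwise non-isomorphic indecomposable modules over an acyclic quiver with $\mathrm{Ext}^1(T_i,T_j)=0$ for all $i,j$, supported on a set of $m$ vertices. Then $r\le m$.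

*Proof.* We show that the dimension vectors $\mathbf d_i$ of the $T_i$ are linearly independent; they lie in an $m$-dimensional space. A nontrivial rational relation can be cleared of denominators and sorted by sign: $\sum_{i\in S}a_i\mathbf d_i=\sum_{j\in S'}b_j\mathbf d_j$ with $S,S'$ disjoint, $S\cup S'\neq\emptyset$, all $a_i,b_j$ positive integers. The modules $\bigoplus_{S}T_i^{a_i}$ and $\bigoplus_{S'}T_j^{b_j}$ have no self-extensions and equal dimension vectors, which are nonzero. By Lemma 1 they are isomorphic. This contradicts Krull–Schmidt. $\square$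

### Proof of Theorem 1

**Step 1. Translate $f$-vectors and compatibility into module language.** If $e$ occurs in $F_{j;t}$ then $e\le\underline{\dim}M_{j;t}$, and $\mathrm{Gr}_{\underline{\dim}M}(M)$ is a point. Hence
$$\mathbf f_{j;t}=\underline{\dim}M_{j;t}.$$
At $t$ itself, $\bigoplus_j\mathcal M_{j;t}$ becomes a sum of negative simples, for which $E=0$. By invariance, $E(\bigoplus_j\mathcal M_{j;t})=0$.

Since $W=0$, we have $\gamma_k=0$, so for a module $N$ we get $g_k=\sum_{k\to l}\dim N_l-\dim N_k$ and $\underline{\dim}M\cdot\mathbf g_N=-\langle\underline{\dim}M,\underline{\dim}N\rangle$. By (7), for modules $M,N$,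
$$E^{\rm inj}(M,N)=\dim\mathrm{Ext}^1(M,N).$$
Moreover $\mathbf g_{S_i^-}=e_i$, so $E^{\rm inj}(M,S_i^-)=\dim M_i$, and $E^{\rm inj}(S_i^-,\cdot)=0$. All these numbers are $\ge0$ and their total is $0$. So each of them vanishes, for all pairs of summands of $\bigoplus_j\mathcal M_{j;t}$. The same holds at $s$.

Now let $F_t=F_s$.

**Step 2. A nonzero column determines its variable.** Let $\mathbf f_{j;t}=\mathbf f_{j;s}=\mathbf d\neq0$. Then $M_{j;t}$ and $M_{j;s}$ have dimension vector $\mathbf d$ and no self-extensions, so $M_{j;t}\cong M_{j;s}$ by Lemma 1. Both decorations are zero, so $F$-polynomials and $\mathbf g$-vectors agree, and $x_{j;t}=x_{j;s}$ by (8).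

**Step 3. The zero columns give a set of initial variables that $F_t$ determines.** If $\mathbf f_{j;t}=0$ then $\mathcal M_{j;t}=S^-_{i(j)}$ for some $i(j)$, so $F_{j;t}=1$, $\mathbf g_{j;t}=e_{i(j)}$, and $x_{j;t}=x_{i(j)}$. The $i(j)$ are distinct, because the entries of a cluster are. Let $k$ be the number of zero columns of $F_t$ and $Z$ the set of indices of its zero rows. From $\dim(M_{l;t})_{i(j)}=E^{\rm inj}(M_{l;t},S^-_{i(j)})=0$ for all $l$ we get $i(j)\in Z$, so $k\le|Z|$. The other $n-k$ modules $M_{l;t}$ are indecomposable, have no extensions among each other, and are pairwise non-isomorphic, since isomorphic ones would give equal cluster variables by (8). They are supported outside $Z$. By Lemma 2, $n-k\le n-|Z|$. Hence $k=|Z|$, the map $j\mapsto i(j)$ is a bijection from the zero columns onto $Z$, and the variables in the zero columns form exactly the set $\{x_i:i\in Z\}$. The same argument at $s$ gives the same set, since $F_s=F_t$ has the same $Z$.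

By Steps 2 and 3, $\mathbf x_t=\mathbf x_s$ as sets. $\blacksquare$

### Where this argument needs acyclicity

The decisive step is Step 2. It uses that $E^{\rm inj}(M,M)$ is $\dim\mathrm{Ext}^1(M,M)$, through $\gamma_k=0$, and that the modules of dimension vector $\mathbf d$ form an irreducible variety. When $Q$ has oriented cycles, potentials bring relations and nonzero maps $\gamma_k$, and neither ingredient is available. The question becomes: can a nonzero $f$-vector fail to determine its cluster variable? In Section 8 we meet two distinct variables of a single cluster with the same nonzero $f$-vector. For such $B$ the conclusion of Step 2 is false.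

## 6. What a pair of neighboring clusters would have to satisfy

Suppose some seed $\Sigma_t$ has $\mathbf f_1=\mathbf f_2$. That alone is no counterexample, because $x_{1;t}$ and $x_{2;t}$ sit in one and the same cluster. Compare instead the two neighbors $\mu_1(\Sigma_t)$ and $\mu_2(\Sigma_t)$. Write $x_1^*,x_2^*$ for their new variables and $\mathbf f_1^*,\mathbf f_2^*$ for the $f$-vectors of these. The first two columns of the $F$-matrices are
$$\mu_1(\Sigma_t):\ (\mathbf f_1^*,\ \mathbf f_2),\qquad\qquad \mu_2(\Sigma_t):\ (\mathbf f_1,\ \mathbf f_2^*),$$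
and the others agree. If we have both coincidences
$$\mathbf f_1=\mathbf f_2\quad\text{and}\quad\mathbf f_1^*=\mathbf f_2^*,\tag{9}$$
then the two $F$-matrices agree up to exchanging columns $1$ and $2$. The conjecture concerns labeled $F$-matrices, so this exchange must be undone. The five-step phenomenon of type $A_2$ does so, provided $b_{12}=\pm1$ at $t$: we shall reach $t_2$ with cluster $(x_2^*,x_{1;t},\dots)$, whose first two $f$-vectors are $(\mathbf f_2^*,\mathbf f_1)$.

So we want a seed with (9) and $b_{12}=1$. How can one force $\mathbf f_1^*=\mathbf f_2^*$? By (6), $\mathbf f_k+\mathbf f_k^*$ is a maximum of two vectors, one for each monomial of the exchange relation. If the exchange relations at $1$ and at $2$ contain one common monomial, without $y$-factor, and its vector is the larger one in both, then $\mathbf f_1+\mathbf f_1^*=\mathbf f_2+\mathbf f_2^*$, and the first coincidence implies the second. The matrices below achieve this.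

## 7. The family of matrices and the counterexample

Let the label set be $I=\{1,2,0\}\sqcup A\sqcup D$. Each $a\in A\sqcup D$ carries integers $p_a,q_a\ge1$ with
$$\sum_{a\in A}p_aq_a=2,\qquad\sum_{d\in D}p_dq_d=2.\tag{10}$$
So $A$ is either one label with $(p,q)\in\{(2,1),(1,2)\}$, or two labels with $(p,q)=(1,1)$, and the same holds for $D$. Hence $|I|\in\{5,6,7\}$. Put $p_i=q_i=1$ for $i\in\{0,1,2\}$, and for two labels $\ell,m$ let
$$\ell\to m\quad\text{mean}\quad b_{\ell m}=p_\ell q_m,\quad b_{m\ell}=-p_mq_\ell .\tag{11}$$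
Thus for $i\in\{0,1,2\}$ and $a\in A\sqcup D$, "$i\to a$" means $b_{ia}=q_a$, $b_{ai}=-p_a$; "$a\to i$" means $b_{ai}=p_a$, $b_{ia}=-q_a$. For $i,j\in\{0,1,2\}$, "$i\to j$" means $b_{ij}=1=-b_{ji}$. The initial matrix is
$$B:\quad 1\to a\to2\ (a\in A),\qquad 2\to d\to1\ (d\in D),\qquad 1\to0\to2,\tag{12}$$
with all other entries $0$. It is skew-symmetrizable with $\delta_\ell=q_\ell/p_\ell$ (up to a common multiple), because (11) gives $\delta_\ell b_{\ell m}=q_\ell q_m=-\delta_mb_{m\ell}$. If $|A|=|D|=2$, all $p,q$ are $1$ and $B$ is skew-symmetric, with a quiver of ten simple arrows.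

Example: $|A|=|D|=1$ with $(p,q)=(2,1)$ for both, labels ordered $1,2,a,d,0$:
$$B=\begin{pmatrix}0&0&1&-1&1\\0&0&-1&1&-1\\-2&2&0&0&0\\2&-2&0&0&0\\-1&1&0&0&0\end{pmatrix}.$$

**Theorem 2.** For each such $B$ and every choice of coefficients, start at $t_0$ and follow the edges labeled
$$1,\ 2,\ (A),\ (D),\ 1,\ 2,\ 0$$
to reach $t$, where $(A),(D)$ mean each label of $A$, resp. $D$, once. Let $t_1$ be joined to $t$ by the edge $1$, and let $t_2$ be reached from $t_1$ along edges $2,1,2$. Then $F_{t_1}^{B;t_0}=F_{t_2}^{B;t_0}$, but $\mathbf x_{t_1}$ and $\mathbf x_{t_2}$ are different non-labeled clusters.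

For rank $7$ (labels ordered $1,2,a,a',d,d',0$) and rank $5$ with $(p,q)=(2,1)$ (labels ordered $1,2,a,d,0$), the common $F$-matrices are
$$\begin{pmatrix}3&2&1&1&1&1&3\\3&2&1&1&1&1&3\\1&1&1&0&0&0&1\\1&1&0&1&0&0&1\\1&1&0&0&1&0&2\\1&1&0&0&0&1&2\\1&0&0&0&0&0&1\end{pmatrix},\qquad\begin{pmatrix}3&2&1&1&3\\3&2&1&1&3\\2&2&1&0&2\\2&2&0&1&4\\1&0&0&0&1\end{pmatrix}.$$
In particular the Uniqueness Conjecture is false.

**How to mutate these matrices.** Every matrix we meet has entries $b_{\ell m}=p_\ell q_m\,s_{\ell m}$ with $s$ an integer skew-symmetric matrix; $s_{\ell m}$ counts arrows $\ell\to m$. A path $\ell\to k\to m$ changes $b_{\ell m}$ by $(p_\ell q_k)(p_kq_m)$ and $b_{m\ell}$ by $-(p_mq_k)(p_kq_\ell)$. So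
$$\text{mutation at }k\text{ adds }p_kq_k\text{ arrows }\ell\to m\text{ for each path }\ell\to k\to m,\tag{13}$$
opposite arrows cancel, and the arrows at $k$ are reversed. Here $p_kq_k=1$ for $k\in\{0,1,2\}$, while $\sum_{a\in A}p_aq_a=\sum_{d\in D}p_dq_d=2$. One computes as with quivers.

## 8. From $t_0$ to the first coincidence

Let $V_0,\dots,V_7$ be the seeds after the successive steps $1,2,(A),(D),1,2,0$.

**Step 1. The matrices.** We list all nonzero entries of $V_0,\dots,V_7$, so that rows and columns can be read off below.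

* $V_0$: $1\to a\to2$, $2\to d\to1$, $1\to0\to2$.
* $V_1=\mu_1V_0$. Paths $d\to1\to a$ and $d\to1\to0$ create arrows: $a\to1\to d$, $0\to1$, $a\to2\to d$, $0\to2$, $d\to a$, $d\to0$.
* $V_2=\mu_2V_1$. Paths $a\to2\to d$ and $0\to2\to d$ cancel $d\to a$ and $d\to0$: $2\to a\to1$, $1\to d\to2$, $2\to0\to1$.
* $V_3=\mu_AV_2$. Each path $2\to a\to1$ adds $p_aq_a$ arrows $2\to1$, total $2$: $b_{21}=2=-b_{12}$, $1\to a\to2$, $1\to d\to2$, $2\to0\to1$.
* $V_4=\mu_DV_3$. Each path $1\to d\to2$ adds $p_dq_d$ arrows $1\to2$, total $2$: $b_{12}=0$, $1\to a\to2$, $2\to d\to1$, $2\to0\to1$.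
* $V_5=\mu_1V_4$. Paths $d\to1\to a$ and $0\to1\to a$: $a\to1\to d$, $1\to0$, $a\to2\to d$, $2\to0$, $d\to a$, $0\to a$.
* $V_6=\mu_2V_5$. Paths $a\to2\to d$ and $a\to2\to0$ cancel $d\to a$ and $0\to a$: $a\to1\to d$, $d\to2\to a$, $1\to0\to2$.
* $V_7=\mu_0V_6$. The path $1\to0\to2$: $a\to1\to d$, $d\to2\to a$, $2\to0\to1$, $1\to2$.

There are never arrows inside $A$ or inside $D$, and none between $A$ and $D$ in $V_2,V_3,V_4$. So the mutations in $(A)$ do not influence each other: each changes $\mathbf f_a$, $\mathbf c_a$, the vectors $\mathbf c_1,\mathbf c_2$, and the entry between $1$ and $2$, reverses the arrows at $a$, and leaves everything at the other labels of $A$ alone. Likewise for $(D)$.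

**Step 2. The vectors up to $V_4$.** The aim is to load the labels $A$ and $D$ with $f$-vectors that contain equal amounts of $e_1$ and $e_2$. Put
$$\mathbf 1=e_1+e_2,\qquad P_A=\sum_{a\in A}p_ae_a,\qquad P_D=\sum_{d\in D}p_de_d .$$
We record only what is needed. In every mutation from $V_0$ to $V_7$ the vector $\mathbf c_k$ is $\ge0$, as we will see each time, so (4) reads $\mathbf c_j'=\mathbf c_j+[b_{kj}]_+\mathbf c_k$.

*At $V_1$* (mutation at $1$, $\mathbf c_1=e_1$, all $\mathbf f=0$): $\mathbf f_1=\max(e_1,0)=e_1$ and $\mathbf c_1=-e_1$. Row $1$ of $V_0$ has $b_{1a}=q_a$, $b_{10}=1$, $b_{1d}=-q_d$, $b_{12}=0$, so $\mathbf c_a=e_a+q_ae_1$, $\mathbf c_0=e_0+e_1$, while $\mathbf c_2=e_2$ and $\mathbf c_d=e_d$ are unchanged.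

*At $V_2$* (mutation at $2$, $\mathbf c_2=e_2$): in $V_1$ all neighbors $a,d,0$ of $2$ have $\mathbf f=0$, so $\mathbf f_2=\max(e_2,0)=e_2$ and $\mathbf c_2=-e_2$. Row $2$ of $V_1$ has $b_{2d}=q_d$, $b_{2a}=-q_a$, $b_{20}=-1$, $b_{21}=0$. So $\mathbf c_d=e_d+q_de_2$, and $\mathbf c_a,\mathbf c_0,\mathbf c_1$ are unchanged.

*At $V_3$* (mutations at $a\in A$, $\mathbf c_a=e_a+q_ae_1$): column $a$ of $V_2$ has $b_{2a}=q_a$, $b_{1a}=-q_a$, so
$$\mathbf f_a=\max(e_a+q_ae_1+q_ae_2,\ q_ae_1)=e_a+q_a\mathbf 1 .$$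
Row $a$ has $b_{a1}=p_a$, $b_{a2}=-p_a$. So $\mathbf c_2=-e_2$ is unchanged, and by (10)
$$\mathbf c_1=-e_1+\sum_ap_a(e_a+q_ae_1)=-e_1+P_A+2e_1=e_1+P_A .$$

*At $V_4$* (mutations at $d\in D$, $\mathbf c_d=e_d+q_de_2$): column $d$ of $V_3$ has $b_{1d}=q_d$, $b_{2d}=-q_d$, so
$$\mathbf f_d=\max(e_d+q_de_2+q_de_1,\ q_de_2)=e_d+q_d\mathbf 1 .$$
Row $d$ has $b_{d2}=p_d$, $b_{d1}=-p_d$. So $\mathbf c_1=e_1+P_A$ is unchanged and $\mathbf c_2=-e_2+P_D+2e_2=e_2+P_D$.

In these last two stages no label of $A$ or $D$ is joined to $0$, so $\mathbf c_0=e_0+e_1$ still, and $\mathbf f_0=0$. By (10), from now on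
$$\sum_ap_a\mathbf f_a=P_A+2\cdot\mathbf 1,\qquad\sum_dp_d\mathbf f_d=P_D+2\cdot\mathbf 1 .\tag{14}$$
This is where the condition "sum $=2$" pays a second time: it cancelled the entry $b_{12}$ in $V_4$, and it makes (14) symmetric in $A$ and $D$. Below we write $m\mathbf 1$ for $m\cdot\mathbf 1$.

**Step 3. The vectors at $V_5$ and $V_6$.** The aim is the first coincidence in (9).

*At $V_5$* (mutation at $1$, $\mathbf c_1=e_1+P_A$): column $1$ of $V_4$ has $b_{d1}=p_d$, $b_{01}=1$, $b_{a1}=-p_a$, and $\mathbf f_0=0$. So by (14)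
$$\mathbf f_1=-e_1+\max\bigl(e_1+P_A+P_D+2\mathbf 1,\ P_A+2\mathbf 1\bigr)=2\mathbf 1+P_A+P_D .$$
Now $\mathbf c_1=-(e_1+P_A)$. Row $1$ of $V_4$ has $b_{10}=-1$, $b_{12}=0$, so $\mathbf c_0=e_0+e_1$ and $\mathbf c_2=e_2+P_D$ are unchanged.

*At $V_6$* (mutation at $2$, $\mathbf c_2=e_2+P_D$): column $2$ of $V_5$ has $b_{a2}=p_a$, $b_{d2}=-p_d$, $b_{02}=-1$. So
$$\mathbf f_2=-e_2+\max\bigl(e_2+P_D+P_A+2\mathbf 1,\ P_D+2\mathbf 1\bigr)=2\mathbf 1+P_A+P_D .$$
Now $\mathbf c_2=-(e_2+P_D)$. Row $2$ of $V_5$ has $b_{20}=1$, $b_{21}=0$, so $\mathbf c_0=e_0+\mathbf 1+P_D$, and $\mathbf c_1$ is unchanged.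

So at $V_6$ we have $\mathbf f_1=\mathbf f_2\ne0$ for two distinct variables of one cluster. This is the announced failure of Step 2 of Section 5.

**Step 4. Why $V_6$ itself does not suffice.** Let us test the second coincidence at $V_6$. Mutating $V_6$ at $2$ leads back to $V_5$, where the second $f$-vector is $e_2$. Mutating $V_6$ at $1$: $\mathbf c_1=-(e_1+P_A)$, and column $1$ has $b_{a1}=p_a$, $b_{d1}=-p_d$, $b_{01}=-1$, so the new $f$-vector is
$$-(2\mathbf 1+P_A+P_D)+\max\bigl(P_A+2\mathbf 1,\ e_1+P_A+P_D+2\mathbf 1\bigr)=e_1 .$$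
The two neighbors have first columns $(e_1,\mathbf f_2)$ and $(\mathbf f_1,e_2)$, and the other columns are $\mathbf f_a,\mathbf f_d$ and $\mathbf f_0=0$. The vector $e_1$ is a column of the first matrix and not of the second, so no exchange of labels makes them equal. Also $b_{12}=0$ here, so the five-step relation is not available. The label $0$, still unused, repairs both defects.

## 9. The label $0$ and the second coincidence

**Step 1. Mutation at $0$.** The aim is to make $b_{12}=1$ and to make $\mathbf f_0$ large. At $V_6$ we have $\mathbf c_0=e_0+\mathbf 1+P_D\ge0$, and column $0$ has $b_{10}=1$, $b_{20}=-1$. So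
$$\mathbf f_0=\max\bigl(e_0+\mathbf 1+P_D+\mathbf f_1,\ \mathbf f_2\bigr)=e_0+3\mathbf 1+P_A+2P_D .$$
Row $0$ has $b_{02}=1$, $b_{01}=-1$, so $\mathbf c_2=-(e_2+P_D)+(e_0+\mathbf 1+P_D)=e_0+e_1$, and $\mathbf c_1$ is unchanged. At $t$, which carries $V_7$, we therefore have
$$\mathbf f_1=\mathbf f_2=2\mathbf 1+P_A+P_D,\qquad\mathbf c_1=-(e_1+P_A),\qquad\mathbf c_2=e_0+e_1,\qquad b_{12}=1=-b_{21}.\tag{15}$$

**Step 2. The exchange relations at $1$ and at $2$.** The aim is $\mathbf f_1^*=\mathbf f_2^*$. In $V_7$ we have $a\to1$, $0\to1$ and $2\to a$, $2\to0$. So $x_0\prod_ax_a^{p_a}$ is a monomial of both exchange relations. In both it comes without $y$-factor: at label $1$ it is the product over positive entries, and $[\mathbf c_1]_+=0$; at label $2$ it is the product over negative entries, and $[-\mathbf c_2]_+=0$. It remains to see that it dominates.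

Column $1$ of $V_7$ has $b_{a1}=p_a$, $b_{01}=1$, $b_{d1}=-p_d$, $b_{21}=-1$. So
$$\begin{aligned}\mathbf f_1+\mathbf f_1^*&=\max\bigl((P_A+2\mathbf 1)+\mathbf f_0,\ (e_1+P_A)+(P_D+2\mathbf 1)+\mathbf f_2\bigr)\\&=\max\bigl(e_0+5\mathbf 1+2P_A+2P_D,\ e_1+4\mathbf 1+2P_A+2P_D\bigr)=e_0+5\mathbf 1+2P_A+2P_D.\end{aligned}$$
Column $2$ of $V_7$ has $b_{d2}=p_d$, $b_{12}=1$, $b_{a2}=-p_a$, $b_{02}=-1$. So
$$\begin{aligned}\mathbf f_2+\mathbf f_2^*&=\max\bigl((e_0+e_1)+(P_D+2\mathbf 1)+\mathbf f_1,\ (P_A+2\mathbf 1)+\mathbf f_0\bigr)\\&=\max\bigl(e_0+e_1+4\mathbf 1+P_A+2P_D,\ e_0+5\mathbf 1+2P_A+2P_D\bigr)=e_0+5\mathbf 1+2P_A+2P_D.\end{aligned}$$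
Subtracting $\mathbf f_1=\mathbf f_2$ gives
$$\mathbf f_1=\mathbf f_2,\qquad\mathbf f_1^*=\mathbf f_2^*=e_0+3\mathbf 1+P_A+P_D .\tag{16}$$

## 10. The pentagon relation with arbitrary coefficients and frozen neighbors

We need the label exchange of Section 4 inside a larger seed, with any coefficients. For a seed put $\hat y_k=y_k\prod_jx_j^{b_{jk}}\in\mathcal F$. Dividing (3) suitably,
$$x_k'=x_k^{-1}\prod_jx_j^{[-b_{jk}]_+}\,\frac{1+\hat y_k}{1\oplus y_k}.\tag{17}$$

**Lemma 3** (Fomin–Zelevinsky, *Cluster algebras IV*, Prop. 3.9)**.** The $\hat y$'s mutate by rule (2) with $+$ in place of $\oplus$.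

*Proof.* Clearly $\hat y_k'=\hat y_k^{-1}$. For $j\ne k$, insert (1), (2) and (17) into $\hat y_j'=y_j'\prod_i(x_i')^{b_{ij}'}$, where $b'_{kj}=-b_{kj}$. The powers of $1\oplus y_k$ cancel. The factor $(x_k')^{-b_{kj}}$ contributes $x_k^{b_{kj}}\prod_ix_i^{-[-b_{ik}]_+b_{kj}}(1+\hat y_k)^{-b_{kj}}$. For $i\neq k$ the exponent of $x_i$ is
$$b_{ij}+\bigl([b_{ik}]_+-[-b_{ik}]_+\bigr)b_{kj}+b_{ik}[-b_{kj}]_+=b_{ij}+b_{ik}\bigl(b_{kj}+[-b_{kj}]_+\bigr)=b_{ij}+b_{ik}[b_{kj}]_+ .$$
So $\hat y_j'=\hat y_j\,\hat y_k^{[b_{kj}]_+}(1+\hat y_k)^{-b_{kj}}$. $\square$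

**Lemma 4 (pentagon).** Let $\Sigma_t$ be a seed (any coefficients) with $b_{12}=1=-b_{21}$, and let $t\overset1-s_1\overset2-s_2\overset1-s_3\overset2-s_4$. Then $x_{1;s_4}=x_2^*$, $x_{2;s_4}=x_{1;t}$ and $x_{j;s_4}=x_{j;t}$ for $j\ne1,2$, where $x_2^*$ is the new variable of $\mu_2(\Sigma_t)$.

*Proof.* The last claim holds because we never mutate at $j\neq1,2$. At $t$ write $x_1=z_1$, $x_2=z_2$, $y_1=u$, $y_2=v$, $\hat y_1=U$, $\hat y_2=V$. For $j\ne1,2$ put $r=r_j=b_{j1}$, $s=s_j=b_{j2}$ at $t$, let $X^{\varphi(r,s)}$ stand for $\prod_{j\ne1,2}x_j^{\varphi(r_j,s_j)}$, and let $m=[s+[r]_+]_+$.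

**Step 1. The matrices.** We need columns $1$ and $2$. By (1), $b_{12}=1,-1,1,-1$ at $t,s_1,s_2,s_3$, and $b_{21}=-b_{12}$. Moreover

* at $s_1$: $b_{j1}=-r$ and $b_{j2}=s+[r]_+$;
* at $s_2$: $b_{j2}=-s-[r]_+$ and $b_{j1}=-r+[s+[r]_+]_+=m-r$;
* at $s_3$: $b_{j1}=r-m$ and $b_{j2}=-s-[r]_++[m-r]_+=[-s]_+-r$.

For the last equality: if $r\ge0$, then $m-r=\max(s,-r)$, so $[m-r]_+=[s]_+$ and $-s-r+[s]_+=[-s]_+-r$. If $r<0$, then $m=[s]_+$, $[m-r]_+=[s]_+-r$, and $-s+[s]_+-r=[-s]_+-r$.

**Step 2. The coefficients.** By (2), and by Lemma 3 with $+,U,V$ for the $\hat y$'s: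

* at $s_1$: $y_2=\dfrac{uv}{1\oplus u}$, so $1\oplus y_2=\dfrac{1\oplus u\oplus uv}{1\oplus u}$; also $y_1=\dfrac1u$;
* at $s_2$: $y_1=\dfrac1u\cdot\dfrac{y_2}{1\oplus y_2}\Big|_{s_1}=\dfrac1u\cdot\dfrac{uv}{1\oplus u\oplus uv}=\dfrac{v}{1\oplus u\oplus uv}$, so $1\oplus y_1=\dfrac{(1\oplus u)(1\oplus v)}{1\oplus u\oplus uv}$; also $y_2=\dfrac{1\oplus u}{uv}$;
* at $s_3$: $y_2=\dfrac{1\oplus u}{uv}\cdot\dfrac{v}{(1\oplus u)(1\oplus v)}=\dfrac1{u(1\oplus v)}$, so $1\oplus y_2=\dfrac{1\oplus u\oplus uv}{u(1\oplus v)}$.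

**Step 3. The first three new variables.** We apply (17). At $t$, $b_{21}=-1$, so
$$x_{1;s_1}=z_1^{-1}z_2\,X^{[-r]_+}\frac{1+U}{1\oplus u}.$$
At $s_1$, $b_{12}=-1$, so
$$x_{2;s_2}=z_2^{-1}x_{1;s_1}X^{[-s-[r]_+]_+}\frac{1+U+UV}{1+U}\cdot\frac{1\oplus u}{1\oplus u\oplus uv}=z_1^{-1}X^{[-r]_++[-s-[r]_+]_+}\frac{1+U+UV}{1\oplus u\oplus uv}.$$
At $s_2$, $b_{21}=-1$, so
$$x_{1;s_3}=x_{1;s_1}^{-1}x_{2;s_2}X^{[r-m]_+}\frac{(1+U)(1+V)}{1+U+UV}\cdot\frac{1\oplus u\oplus uv}{(1\oplus u)(1\oplus v)}=z_2^{-1}X^{[-s-[r]_+]_++[r-m]_+}\frac{1+V}{1\oplus v}.$$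

**Step 4. Identify $x_{1;s_3}$ with $x_2^*$.** At $t$, $b_{12}=1$, so $x_1$ does not occur in the product of (17) for $k=2$, and $x_2^*=z_2^{-1}X^{[-s]_+}\dfrac{1+V}{1\oplus v}$. We must check $[-s-[r]_+]_++[r-m]_+=[-s]_+$. If $r<0$, then $[r]_+=0$ and $r-m<0$, so this holds. If $r\ge0$: for $s\ge0$ we have $m=s+r$ and both sides are $0$; for $-r\le s<0$ we have $m=s+r$ and the left side is $0+(-s)$; for $s<-r$ we have $m=0$ and the left side is $(-s-r)+r=-s$. Hence $x_{1;s_4}=x_{1;s_3}=x_2^*$.

**Step 5. Identify $x_{2;s_4}$ with $z_1$.** At $s_3$, $b_{12}=-1$, $b_{j2}=[-s]_+-r$, and $1+\hat y_2=\dfrac{1+U+UV}{U(1+V)}$. So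
$$x_{2;s_4}=x_{2;s_2}^{-1}\,x_2^*\,X^{[r-[-s]_+]_+}\frac{1+U+UV}{U(1+V)}\cdot\frac{u(1\oplus v)}{1\oplus u\oplus uv}=z_1z_2^{-1}\frac uU\,X^{-[-r]_+-[-s-[r]_+]_++[-s]_++[r-[-s]_+]_+}.$$
Since $U=u\,z_2^{-1}X^{r}$, we have $u/U=z_2X^{-r}$. Put $\rho=[r]_+$ and $\sigma=[-s]_+$. Then $-r-[-r]_+=-\rho$. Also $[-s-\rho]_+=[\sigma-\rho]_+$ (both are $0$ if $s>0$), and $[r-\sigma]_+=[\rho-\sigma]_+$ (both are $0$ if $r<0$). The total exponent of $X$ is
$$-\rho-[\sigma-\rho]_++\sigma+[\rho-\sigma]_+=-\max(\rho,\sigma)+\max(\rho,\sigma)=0,$$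
so $x_{2;s_4}=z_1=x_{1;t}$. $\square$

## 11. Proof of Theorem 2

By (15), $b_{12}=1$ at $t$. Matrices do not depend on coefficients, so Lemma 4 applies at $t$ for any coefficients, with $s_1=t_1$ and $s_4=t_2$:
$$(x_{1;t_1},x_{2;t_1})=(x_1^*,\,x_{2;t}),\qquad(x_{1;t_2},x_{2;t_2})=(x_2^*,\,x_{1;t}),\qquad x_{j;t_1}=x_{j;t_2}=x_{j;t}\ (j\ne1,2).\tag{18}$$

**Step 1. The $F$-matrices are equal.** Apply (18) in the principal coefficient pattern. Columns $1,2$ of $F_{t_1}$ are $\mathbf f_1^*,\mathbf f_2$; columns $1,2$ of $F_{t_2}$ are $\mathbf f_2^*,\mathbf f_1$; the other columns agree. By (16), $F_{t_1}=F_{t_2}$. The columns are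
$$\begin{gathered}\mathbf f_1^*=e_0+3\mathbf 1+P_A+P_D,\qquad\mathbf f_2=2\mathbf 1+P_A+P_D,\\ \mathbf f_a=e_a+q_a\mathbf 1,\qquad\mathbf f_d=e_d+q_d\mathbf 1,\qquad\mathbf f_0=e_0+3\mathbf 1+P_A+2P_D,\end{gathered}$$
which gives the displayed matrices.

**Step 2. The clusters differ as sets, for any coefficients.** We have $x_{2;t}\in\mathbf x_{t_1}$. Suppose $x_{2;t}$ also lies in $\mathbf x_{t_2}=\{x_2^*,x_{1;t}\}\cup\{x_{j;t}:j\ne1,2\}$. The entries of $\mathbf x_t$ are distinct, being a free generating set, so $x_{2;t}=x_2^*$. The exchange relation (3) at label $2$ then reads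
$$x_{2;t}^2=x_{2;t}\,x_2^*=\frac{y_{2;t}\prod_jx_{j;t}^{[b_{j2}]_+}+\prod_jx_{j;t}^{[-b_{j2}]_+}}{y_{2;t}\oplus1},$$
whose right side is a rational function over $\mathbb{QP}$ of the $x_{j;t}$ with $j\ne2$. This contradicts the algebraic independence of $\mathbf x_t$. So $\mathbf x_{t_1}\neq\mathbf x_{t_2}$ as sets. $\blacksquare$

## 12. All ranks from five on, and $2^N$ clusters with one $F$-matrix

**Theorem 3.** (a) The conjecture fails for some indecomposable skew-symmetrizable $B$ of every rank $n\ge5$, and for some indecomposable skew-symmetric $B$ of every rank $n\ge7$, with every choice of coefficients.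

(b) For every $N\ge1$ there is an indecomposable skew-symmetric $B$ of rank $7N+1$ such that, for every choice of coefficients, at least $2^N$ distinct non-labeled clusters share one $F$-matrix.

**Step 1. An extension principle.** We show that extra labels which are never mutated do no harm. Let $\tilde B$ be skew-symmetrizable with principal submatrix $B$ on a label set $I$, and use only paths with labels in $I$. By (1), the $I\times I$ block mutates as $B$. By (2), the coefficients $y_k$ with $k\in I$ mutate among themselves. In the principal pattern they start as $y_k$, so $\mathbf c_k$ for $k\in I$ has no component outside $I$ and is the $\mathbf c$-vector for $B$. For $j\notin I$ we have $\mathbf f_j=0$, since $j$ is never mutated, so labels outside $I$ contribute nothing to the sums in (6). Hence the $F$-matrix for $\tilde B$ is that for $B$ extended by zero rows and columns. Lemma 4 is stated for arbitrary seeds, and Step 2 of Section 11 uses only the seed at $t$, so both apply to $\tilde B$. Thus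 whenever $B$ is as in Theorem 2, the vertices $t_1,t_2$ give a counterexample for $\tilde B$, with any coefficients.

**Step 2. Proof of (a).** Take $B$ of rank $5$ from Theorem 2, respectively the skew-symmetric one of rank $7$; it is indecomposable by (12). Attach to label $0$ a chain of new labels, consecutive ones joined by entries $\pm1$ (that is, $b_{\ell m}=1=-b_{m\ell}$, with $\delta=1=\delta_0$ on the new labels). The result is indecomposable, skew-symmetrizable (respectively skew-symmetric), and of any prescribed rank $n\ge5$ (respectively $n\ge7$). Step 1 applies.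

**Step 3. The matrix for (b), and independence of the copies.** Take $N$ copies of the rank $7$ matrix and one extra label $\infty$ joined by $\pm1$ to the label $0$ of each copy. This is skew-symmetric and indecomposable of rank $7N+1$. We never mutate at $\infty$. Then entries between different copies stay $0$: mutation at $k$ in copy $r$ changes, apart from the signs at $k$, only entries between two neighbors of $k$, and by induction these neighbors lie in copy $r$ or equal $\infty$.

Now let $k$ be in copy $r$. Mutation at $k$ changes no cluster variable and no coefficient with label in another copy $r'$: the variables by (3), and the coefficients $y_j$ by (2), since $b_{kj}=0$. It also does not change the entries in rows or columns of copy $r'$, since $k$ has no neighbor there. The new variable $x_k'$ depends only on $y_k$, on column $k$ of the matrix, on the variables in copy $r$, and on $x_\infty$, which never changes. So cluster variables, coefficients, $\mathbf c$-vectors and $f$-vectors with labels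 in copy $r$ depend only on the mutations made in copy $r$.

**Step 4. One $F$-matrix for all choices.** For each copy choose $\varepsilon_r\in\{t_1,t_2\}$ and perform in that copy the corresponding path of Theorem 2. Since $\mathbf f_\infty=0$, and by Step 3, recursion (6) in copy $r$ is that of the rank $7$ matrix. By Theorem 2 all $2^N$ choices give the same $F$-matrix: block-diagonal, with the $7\times7$ matrix of Theorem 2 in each copy and a zero row and column at $\infty$.

**Step 5. Different choices give different clusters.** Suppose $\varepsilon,\varepsilon'$ differ in copy $r$, say $\varepsilon_r=t_1$ and $\varepsilon_r'=t_2$. Then $x^{(r)}_{2;t}$, the variable with label $2$ of copy $r$ when that copy is at $t$, lies in the cluster of $\varepsilon$ by (18). Consider the seed with copy $r$ at $t$ and the other copies as in $\varepsilon'$. Its cluster contains $x_{2;t}^{(r)}$. By Step 3, following $1,2,1,2$ in copy $r$ from this seed gives the cluster of $\varepsilon'$. By Lemma 4, the cluster of $\varepsilon'$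 is therefore obtained, as a set, by replacing $x^{(r)}_{2;t}$ with its exchange partner. The argument of Step 2 of Section 11 at this seed shows that $x^{(r)}_{2;t}$ is not in the cluster of $\varepsilon'$. So the $2^N$ clusters are pairwise distinct as sets. $\blacksquare$
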